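# Rajchman self-similar measures are pointwise normal in every Pisot base

## 1. A first guess, and where integer and Pisot bases part ways

Take a self-similar measure $\nu$ on the line whose Fourier transform tends to $0$ at infinity. Pick a point $x$ at random according to $\nu$ and expand it in a base $\alpha>1$. Are the digits of $x$ typical? The question, taken from Amir Algom, "Recent progress on pointwise normality of self-similar measures", arXiv:2504.18192 (2025), is whether the answer is always "yes" when $\alpha$ is a Pisot number.

The first guess is yes, with the following reason. For an integer base $b$, the point $x$ is normal exactly when $(b^nx)_n$ is uniformly distributed mod $1$. By Weyl's criterion this means that the averages of $e(hb^nx)$ vanish for every integer $h\ne0$, where $e(t)=e^{2\pi i t}$. The frequencies $hb^n$ run off to infinity very fast, and a measure with vanishing Fourier transform should make such averages small. Replace $b$ by $\alpha$ and the same proof should work. The guess "yes" will turn out to be right. The reason needs repair in two places. To find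 them, let us fix the definitions and test small cases.

**Definition (self-similar measure).** A self-similar IFS is a finite collection of maps $f_i(x)=s_ix+t_i$, $1\le i\le \ell$, with $s_i\in(-1,1)\setminus\{0\}$ and $t_i\in\mathbb R$, all mapping some compact interval $J$ into itself. We assume that the fixed points of some two of the maps differ. Given a probability vector $\mathbf p=(p_1,\dots,p_\ell)$ with all $p_i>0$, the self-similar measure $\nu$ is the unique Borel probability measure with $\nu=\sum_i p_i\,f_i\nu$, where $f_i\nu$ is the push-forward. Such a $\nu$ has no atoms.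

For instance, $x/2,\ (x+1)/2$ with weights $\frac12,\frac12$ give Lebesgue measure on $[0,1]$. The maps $x/3,\ (x+2)/3$ with weights $\frac12,\frac12$ give the middle-third Cantor measure.

**Definition (Rajchman measure).** A finite Borel measure $\nu$ on $\mathbb R$ is Rajchman if $\hat\nu(\xi)=\int e^{-2\pi i\xi x}\,d\nu(x)\to0$ as $|\xi|\to\infty$.

Lebesgue measure on $[0,1]$ is Rajchman, since $|\hat\nu(\xi)|\le 1/(\pi|\xi|)$. The Cantor measure is not. Its points are $\sum_k 2\epsilon_k3^{-k}$ with independent fair bits $\epsilon_k$, so $|\hat\nu(\xi)|=\prod_{k\ge1}|\cos(2\pi\xi/3^k)|$. At $\xi=3^n$ the first $n$ factors equal $1$, and what remains is $\prod_{k\ge1}|\cos(2\pi/3^k)|$, the same number for all $n$. It is nonzero: no factor vanishes (the first is $\frac12$, the later angles are below $\pi/2$), and $1-\cos(2\pi/3^k)=O(9^{-k})$ is summable.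

**Definition ($\beta$-normality).** For real $\beta>1$ let $T_\beta(x)=\beta x \bmod 1$. It has a unique absolutely continuous invariant probability measure $\mu_\beta$ on $[0,1)$, the Parry measure. A number $x\in\mathbb R$ is $\beta$-normal if $\frac1N\sum_{n=1}^N\delta_{T_\beta^nx}\to\mu_\beta$ weak$^*$. A measure $\nu$ is pointwise $\beta$-normal if $\nu$-a.e. $x$ is $\beta$-normal.

For integer $\beta$ the Parry measure is Lebesgue measure. For the golden mean $\varphi=\frac{1+\sqrt5}2$, let $h=\varphi$ on $[0,1/\varphi)$ and $h=1$ on $[1/\varphi,1)$. A point $x<1/\varphi$ has the two preimages $x/\varphi<1/\varphi$ and $(x+1)/\varphi\in[1/\varphi,1)$, and $\frac1\varphi(\varphi+1)=\varphi$. A point $x\ge1/\varphi$ has only the preimage $x/\varphi<1/\varphi$, and $\frac1\varphi\cdot\varphi=1$. So $h$ is an invariant density. Its total mass is $1+\varphi^{-2}$, and therefore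
$$\mu_\varphi\big([1/\varphi,1)\big)=\frac{\varphi^{-2}}{1+\varphi^{-2}}\approx0.276,\qquad\text{while}\qquad \big|[1/\varphi,1)\big|=\varphi^{-2}\approx0.382 .$$

**Definition (Pisot number).** A Pisot number is a real algebraic integer $>1$ all of whose other Galois conjugates have modulus $<1$.

Every integer $b\ge2$ is Pisot (there are no other conjugates). The golden mean is Pisot, its other conjugate being $-1/\varphi$. The number $\sqrt2$ is not, since its conjugate is $-\sqrt2$.

Now the tests. *Cantor measure, base $3$.* The $3$-expansions of its points have no digit $1$ (up to countably many points), so almost no point is $3$-normal. The measure is not Rajchman, so the guess survives. *Biased coins, base $2$.* Take $x/2,(x+1)/2$ with weights $1-p,p$, $p\ne\frac12$. Almost every point has digit $1$ with frequency $p$, so it is not $2$-normal. And $|\hat\nu(2^n)|=\prod_{k\ge1}|1-p+pe^{-2\pi i/2^k}|$ is a constant, nonzero since each factor is at least $|1-2p|>0$ and equals $1+O(2^{-k})$. Again the measure is not Rajchman, and the guess survives.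

*Lebesgue measure, base $\varphi$.* Here the conclusion holds. Uniqueness of $\mu_\varphi$ makes it ergodic (an invariant set of intermediate measure would give a second absolutely continuous invariant probability by restriction), its density is bounded below, and Birkhoff's theorem shows that Lebesgue-a.e. $x\in[0,1)$ is $\varphi$-normal. But the proposed reason fails. For Lebesgue-a.e. $x$ the sequence $\varphi^nx$ is uniformly distributed mod $1$ (a special case of Lemma 2 below), so it visits $[1/\varphi,1)$ mod $1$ with frequency $\approx0.382$, while the orbit $T_\varphi^nx$ visits this interval with frequency $\approx0.276$. The two sequences are different, and one sees it at once: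
$$x=0.7:\qquad T_\varphi x\approx0.1326,\quad T_\varphi^2x\approx0.2146,\qquad \varphi^2x\approx1.8326\equiv0.8326 \pmod 1 .$$
The difference is $\varphi^2x-T_\varphi^2x=\varphi$, not an integer: removing the digit $1$ at time $1$ removes $\varphi$ at time $2$.

So normality in base $\alpha$ is not literally uniform distribution of $\alpha^nx$. We have two jobs: to control exponential sums $\frac1N\sum_n e(\lambda\alpha^nx)$ for suitable multipliers $\lambda$, and to extract the orbit of $T_\alpha$ from them. Here is what we shall prove.

> **Theorem 1.** If $\nu$ is a Rajchman self-similar measure, then $\nu$-a.e. $x$ is $\alpha$-normal for every Pisot $\alpha>1$ (simultaneously).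

The integer case, that a Rajchman self-similar measure is pointwise $b$-normal for every integer $b\ge2$, is a known result; we do not use it, and it comes out again as $\alpha=b$.

## 2. Second moments of lacunary sums, and the missing rate

Fix $\lambda\neq0$ and put $A_N(x)=\frac1N\sum_{n=1}^Ne(\lambda\alpha^nx)$. The first thing to try is to compute a second moment:
$$\int|A_N|^2\,d\nu=\frac1{N^2}\sum_{m,n=1}^N\hat\nu\big(\lambda(\alpha^m-\alpha^n)\big).$$
For $m>n$ we have $\alpha^m-\alpha^n\ge(\alpha-1)\alpha^{m-1}$. With $\varepsilon(t)=\sup_{|\xi|\ge t}|\hat\nu(\xi)|$ and $c=|\lambda|(\alpha-1)$,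
$$\int|A_N|^2\,d\nu\le\frac1N+\frac2{N^2}\sum_{m=2}^N(m-1)\,\varepsilon(c\,\alpha^{m-1}),$$
and this tends to $0$ for a Rajchman measure. So $A_N\to0$ in $L^2(\nu)$, and almost everywhere along some subsequence. To fill in the remaining $N$ one needs a subsequence such as $N_k\approx(1+\delta)^k$, which is dense enough that $A_N$ cannot move much between consecutive terms, together with $\sum_k\int|A_{N_k}|^2d\nu<\infty$. Here the argument stops. If, say, all we know is $\varepsilon(t)\le1/\log\log t$ for large $t$, then $\varepsilon(c\alpha^{m-1})$ is bounded by a quantity of order $1/\log m$, the bound for $\int|A_N|^2$ is of order $1/\log N$, and along $N_k$ it is of order $1/k$, which is not summable. The Rajchman hypothesis gives no rate whatever.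

For Lebesgue measure $\varepsilon(t)\le1/(\pi t)$, the second moment is $O(1/N)$, and the method does work. What it never used is self-similarity, which tells us that $\nu$, seen through any small piece of its construction, is an exact affine copy of itself. So the Fourier decay is available not only on average but also conditionally on the piece in which $x$ lies. This suggests comparing $e(a_nx)$ with its conditional expectation at two scales.

On a piece $f_u(J)$ that is much longer than the wavelength $1/|a_n|$, the function $e(a_nx)$ oscillates many times, and its conditional mean is a value of $\hat\nu$ at a high frequency, hence small. On a piece much shorter than $1/|a_n|$, the function is nearly constant. So $e(a_nx)$ is, up to small errors, decided between two scales that differ by a fixed factor. Since $a_n$ grows geometrically, these windows of scales are disjoint once $n$ is spaced out, and we get bounded martingale differences. The strong law for those needs no decay rate.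

## 3. A strong law for lacunary exponentials

The statement is given for $g(x)$ in place of $x$; this costs little and is used in Section 6. For Theorem 1 read $g(x)=x$.

> **Lemma 2.** Let $\nu$ be a Rajchman self-similar measure, $g\in C^1(J)$ real-valued with $g'\ne0$ on $J$, and $(a_n)$ real with $|a_{n+1}|\ge Q|a_n|>0$ for all $n$, where $Q>1$. Then for $\nu$-a.e. $x$, $\frac1N\sum_{n=1}^Ne(a_ng(x))\to0$.

**Step 1: coding.** The purpose is to turn "the piece in which $x$ lies" into a $\sigma$-algebra. Let $\Omega=\{1,\dots,\ell\}^{\mathbb N}$ with the product measure $P=\mathbf p^{\mathbb N}$ and the shift $\sigma$. For a word $u=u_1\cdots u_m$ write $f_u=f_{u_1}\circ\cdots\circ f_{u_m}$ and $s_u=s_{u_1}\cdots s_{u_m}$; for the empty word $f_u$ is the identity and $s_u=1$. The intervals $f_{\omega|m}(J)$ decrease with $m$ and their lengths $|s_{\omega|m}||J|$ tend to $0$, so $\kappa(\omega)=\lim_mf_{\omega|m}(x_0)$ exists for $x_0\in J$, does not depend on $x_0$, and satisfies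
$$\kappa(\omega)=f_{\omega|m}(\kappa(\sigma^m\omega))\in f_{\omega|m}(J).$$
With $m=1$: $\omega_1$ and $\sigma\omega$ are independent and $\sigma\omega$ has law $P$, so the law of $\kappa$ satisfies the defining equation of $\nu$, and by uniqueness $\kappa$ has law $\nu$. Conditionally on the cylinder $[u]$ with $|u|=m$, the sequence $\sigma^m\omega$ still has law $P$, so the law of $\kappa$ given $[u]$ is $f_u\nu$. All cylinders have positive probability.

**Step 2: a filtration indexed by scale.** The maps may contract at different rates, so words must be stopped by size and not by length. For real $b\ge1$ let $U_b$ be the set of words $\omega|m$ with $m\ge0$ minimal such that $|s_{\omega|m}|\le1/b$. This set is finite, since $|s_{\omega|m}|\le(\max_i|s_i|)^m$, and its cylinders partition $\Omega$. Let $\mathcal F_b$ be the $\sigma$-algebra they generate. If $b\le b'$ then stopping for $b'$ happens no earlier than for $b$, so each cylinder of $U_{b'}$ lies in one of $U_b$, and $\mathcal F_b\subseteq\mathcal F_{b'}$. With $s_*=\min_i|s_i|$,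
$$s_*/b\le|s_u|\le1/b\qquad(u\in U_b). \tag{1}$$
The upper bound is the definition. For the lower bound, if $u$ is nonempty then the word without its last letter has $|s|>1/b$; if $u$ is empty then $b=1$ and $|s_u|=1\ge s_*$.

For example, take $f_1(x)=x/2$, $f_2(x)=(x+3)/4$, $J=[0,1]$ and $b=4$. Then $U_4=\{11,12,2\}$ with $s_u=\frac14,\frac18,\frac14$, all between $s_*/b=\frac1{16}$ and $\frac14$.

**Step 3: coarse scale, where the mean is small.** Fix $q,r\in\mathbb N$. Put $X_n=e(a_ng(\kappa))$, $G=\max_J|g'|$, $g_0=\min_J|g'|>0$, and let $\varpi$ be the modulus of continuity of $g'$ on $J$. Since $|a_n|\ge|a_1|Q^{n-1}\to\infty$, there is $n_0$ with $|a_n|Q^{-q}\ge1$ for all $n\ge n_0$; only such $n$ are considered. We show that $E[X_n|\mathcal F_b]$ is small for $b=|a_n|Q^{-q}$.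

Let $u\in U_b$ and fix $c\in J$. By Step 1, on $[u]$
$$E[X_n|\mathcal F_b]=\int e\big(a_ng(f_u(y))\big)\,d\nu(y).$$
By the mean value theorem $g(f_u(y))-g(f_u(c))=g'(\zeta)\,s_u(y-c)$ with $\zeta$ between $f_u(c)$ and $f_u(y)$. Hence, replacing $g'(\zeta)$ by $g'(f_u(c))$,
$$\Big|g(f_u(y))-g(f_u(c))-g'(f_u(c))\,s_u(y-c)\Big|\le|s_u||J|\,\varpi(|s_u||J|).$$
Multiply by $a_n$ and use $|e(s)-e(t)|\le2\pi|s-t|$. By (1), $s_*Q^q\le|a_ns_u|\le Q^q$ and $|s_u|\le Q^q/|a_n|$, so up to an error at most $2\pi Q^q|J|\,\varpi(|J|Q^q/|a_n|)$ the integral equals a number of modulus $1$ times $\int e\big(a_ns_ug'(f_u(c))\,y\big)\,d\nu(y)$. The latter is a value of $\hat\nu$ at a frequency of modulus at least $g_0s_*Q^q$. With $\varepsilon_q=\sup\{|\hat\nu(\xi)|:|\xi|\ge g_0s_*Q^q\}$,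
$$\big|E[X_n|\mathcal F_{|a_n|Q^{-q}}]\big|\le\varepsilon_q+2\pi Q^q|J|\,\varpi\big(|J|Q^q/|a_n|\big). \tag{2}$$
For fixed $q$ the last term tends to $0$ as $n\to\infty$. (For $g(x)=x$ it is $0$.)

**Step 4: fine scale, where $X_n$ is nearly constant.** We show that little is lost on replacing $X_n$ by $X_n'=E[X_n|\mathcal F_{|a_n|Q^r}]$. For $u\in U_{|a_n|Q^r}$ the point $\kappa$ stays in $f_u(J)$ on $[u]$, so $X_n$ varies on $[u]$ by at most $2\pi|a_n|G|s_u||J|\le2\pi G|J|Q^{-r}$. Hence
$$|X_n-X_n'|\le2\pi G|J|Q^{-r}. \tag{3}$$

**Step 5: between the scales, martingale differences.** It remains to average the part of $X_n$ that is decided between the two scales,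
$$Y_n=X_n'-E[X_n|\mathcal F_{|a_n|Q^{-q}}].$$
We have $|Y_n|\le2$; $Y_n$ is $\mathcal F_{|a_n|Q^r}$-measurable; and by the tower property $E[Y_n|\mathcal F_{|a_n|Q^{-q}}]=0$. Fix a residue class mod $q+r$, list its elements $\ge n_0$ as $n_1<n_2<\cdots$, and put $D_j=Y_{n_j}$, $\mathcal G_j=\mathcal F_{|a_{n_j}|Q^r}$. Since $n_{j+1}=n_j+q+r$,
$$|a_{n_{j+1}}|Q^{-q}\ge|a_{n_j}|Q^{q+r}Q^{-q}=|a_{n_j}|Q^r,$$
so $\mathcal G_j\subseteq\mathcal F_{|a_{n_{j+1}}|Q^{-q}}$ and $E[D_{j+1}|\mathcal G_j]=0$. Also $E[D_1]=0$. Thus $M_K=\sum_{j\le K}D_j/j$ is a martingale, and by orthogonality of the differences $E|M_K|^2=\sum_{j\le K}E|D_j|^2/j^2\le4\sum_j j^{-2}$. An $L^2$-bounded martingale converges a.s. (apply this to real and imaginary parts). Kronecker's lemma says that convergence of $\sum D_j/j$ implies $\frac1K\sum_{j\le K}D_j\to0$. Summing over the $q+r$ residue classes, each of which contributes at most $N$ terms up to time $N$,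
$$\frac1N\sum_{n_0\le n\le N}Y_n\to0\qquad\text{a.s.} \tag{4}$$

**Step 6: conclusion.** We add the three pieces and let the window grow. Write $X_n=(X_n-X_n')+Y_n+E[X_n|\mathcal F_{|a_n|Q^{-q}}]$. By (2), (3), (4), almost surely
$$\limsup_{N\to\infty}\Big|\frac1N\sum_{n\le N}X_n\Big|\le\varepsilon_q+2\pi G|J|Q^{-r}.$$
This holds a.s. for all $q,r\in\mathbb N$ at once. Let $q,r\to\infty$; $\varepsilon_q\to0$ because $\nu$ is Rajchman. As $\kappa$ has law $\nu$, the lemma follows. $\square$

## 4. Traces, the torus, and the orbit of $T_\alpha$

Apply Lemma 2 with $g(x)=x$, $a_n=\lambda\alpha^n$, $Q=\alpha$: the averages of $e(\lambda\alpha^nx)$ tend to $0$ for $\nu$-a.e. $x$ and any prescribed countable set of $\lambda\ne0$. From now on there is no measure $\nu$, only a point $x$. Which $\lambda$ are needed, and how does one get from them to $T_\alpha$?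

Look at the golden mean. Let $y\in[0,1)$ with digits $d_i=\lfloor\varphi T_\varphi^{i-1}y\rfloor\in\{0,1\}$. Multiplying by $\varphi$ and removing the digit, $n$ times, gives
$$\varphi^ny=T_\varphi^ny+\sum_{i=1}^nd_i\varphi^{n-i}.$$
The numbers $\varphi^k+(-1/\varphi)^k$ are integers, so $\varphi^k\equiv-(-1/\varphi)^k\pmod1$, and
$$\varphi^ny\equiv T_\varphi^ny-s_n\pmod1,\qquad s_n=\sum_{i=1}^nd_i(-1/\varphi)^{n-i}. \tag{5}$$
The Pisot property keeps the correction $s_n$ bounded: $|s_n|\le\sum_{k\ge0}\varphi^{-k}=\varphi^2$. It is a function of the past digits, mostly of the recent ones.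

Suppose we know only that $(\varphi^ny)$ is uniformly distributed mod $1$, that is, the case $\lambda\in\mathbb Z$. We would like to bound how often $T_\varphi^ny$ lies in a short interval $I$. By (5) it then follows that $\varphi^ny$ mod $1$ lies in $\{t-s:t\in I,\ |s|\le\varphi^2\}$. This set does not become small with $I$; it covers the whole circle. One coordinate mixes the present $T_\varphi^ny$ with the past $s_n$, and the attempt gives nothing.

The way out is a second coordinate. Look at the pair $\varphi^ny\,(1,\varphi)$ mod $\mathbb Z^2$. The same computation for both coordinates gives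
$$\varphi^ny\,(1,\varphi)\equiv T_\varphi^ny\,(1,\varphi)-s_n\,(1,-1/\varphi)\pmod{\mathbb Z^2}.$$
Now present and past point in different directions. If $T_\varphi^ny\in I$, the torus point lies in the image of the parallelogram $\{t(1,\varphi)-s(1,-1/\varphi):t\in I,\ |s|\le\varphi^2\}$, whose area is $2\sqrt5\,\varphi^2|I|$, because the two vectors span a parallelogram of area $\varphi+1/\varphi=\sqrt5$. If the pairs are equidistributed on the torus, the frequency of visits to $I$ is at most a constant times $|I|$. By Weyl's criterion, equidistribution of the pairs asks for $\lambda=k_1+k_2\varphi$ with $(k_1,k_2)\ne(0,0)$: exactly the nonzero elements of $\mathbb Z[\varphi]$.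

The constant is not the right frequency, and it need not be. The upper bound forces every limit distribution of the orbit to be absolutely continuous; limit distributions are invariant; and there is only one absolutely continuous invariant probability measure. This is the whole mechanism. Write $T=T_\alpha$.

> **Proposition 3.** Let $\alpha$ be Pisot and $x\in\mathbb R$. If $\frac1N\sum_{n\le N}e(\lambda\alpha^nx)\to0$ for every $\lambda\in\mathbb Z[\alpha]\setminus\{0\}$, then $x$ is $\alpha$-normal.

**Step 1: powers of $\alpha$ are nearly integral.** We find vectors that make the golden-mean computation work in degree $d=\deg\alpha$. Let $\alpha=\alpha_1,\dots,\alpha_d$ be the conjugates (distinct), $\theta=\max_{j\ge2}|\alpha_j|<1$ ($\theta=0$ if $d=1$), $V_j=(1,\alpha_j,\dots,\alpha_j^{d-1})$ and $V=V_1\in\mathbb R^d$. The power sums $\mathrm{Tr}\,\alpha^n=\sum_j\alpha_j^n$ are integers, being symmetric integer polynomials in the roots of a monic integer polynomial. Hence for $n\ge0$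
$$\sum_{j=1}^d\alpha_j^nV_j=(\mathrm{Tr}\,\alpha^n,\dots,\mathrm{Tr}\,\alpha^{n+d-1})\in\mathbb Z^d .$$
With $w_n=\sum_{j\ge2}\alpha_j^nV_j$ this reads
$$\alpha^nV\equiv-w_n\pmod{\mathbb Z^d},\qquad|w_n|\le C_0\theta^n, \tag{6}$$
where $C_0=(d-1)\sqrt d$ will do, since $|V_j|\le\sqrt d$ for $j\ge2$. (If $d=1$, then $w_n=0$ and $C_0=0$.)

**Step 2: the past and the present are transverse.** We need a linear functional that kills the $w_n$ and detects $V$. The vector $w_n$ is the difference of an integer vector and the real vector $\alpha^nV$, so it is real and lies in the real subspace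
$$W=\mathbb R^d\cap\mathrm{span}_{\mathbb C}(V_2,\dots,V_d).$$
The $\alpha_j$ are distinct, so by the Vandermonde determinant $V_1,\dots,V_d$ are linearly independent over $\mathbb C$, and $V\notin W$. Hence there is a real linear functional $L$ on $\mathbb R^d$ with $L|_W=0$ and $L(V)=1$. For $\alpha=\varphi$ one has $L(v)=(v_1/\varphi+v_2)/\sqrt5$: it vanishes on $(1,-1/\varphi)$, and on $(1,\varphi)$ it equals $(1/\varphi+\varphi)/\sqrt5=1$. For $d=1$, $W=\{0\}$ and $L(v)=v$.

**Step 3: equidistribution on the torus.** We convert the hypothesis into a statement on $\mathbb T^d=\mathbb R^d/\mathbb Z^d$. For $k\in\mathbb Z^d\setminus\{0\}$ the number $\langle k,V\rangle=\sum_{i=1}^dk_i\alpha^{i-1}$ lies in $\mathbb Z[\alpha]$ and is nonzero, because $1,\alpha,\dots,\alpha^{d-1}$ are linearly independent over $\mathbb Q$. The hypothesis with $\lambda=\langle k,V\rangle$ says that the averages of $e(\langle k,\alpha^nxV\rangle)$ tend to $0$. By Weyl's criterion $(\alpha^nxV)_n$ equidistributes for Haar measure on $\mathbb T^d$.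

**Step 4: moving into the unit interval.** The digit expansion starts from a point of $[0,1)$, and $x$ is an arbitrary real number. Let $y=T(x)=\alpha x-m\in[0,1)$, $m\in\mathbb Z$. By (6),
$$\alpha^nyV=\alpha^{n+1}xV-m\alpha^nV\equiv\alpha^{n+1}xV+mw_n\pmod{\mathbb Z^d},$$
and $mw_n\to0$. A perturbation tending to $0$ does not affect equidistribution, so $(\alpha^nyV)_n$ also equidistributes on $\mathbb T^d$. As $T^ny=T^{n+1}x$, it suffices to show that $y$ is $\alpha$-normal.

**Step 5: the torus point sees $T^ny$.** We prove the general form of the golden-mean identity. Let $d_i=\lfloor\alpha T^{i-1}y\rfloor\in\{0,\dots,\lfloor\alpha\rfloor\}$, so that $\alpha T^{i-1}y=d_i+T^iy$. By induction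
$$\alpha^ny=T^ny+\sum_{i=1}^nd_i\alpha^{n-i}:$$
multiplying the formula for $n-1$ by $\alpha$ turns $T^{n-1}y$ into $\alpha T^{n-1}y=d_n+T^ny$. Multiply by $V$ and apply (6) to each $\alpha^{n-i}V$:
$$\alpha^nyV\equiv(T^ny)V-z_n\pmod{\mathbb Z^d},\qquad z_n=\sum_{i=1}^nd_iw_{n-i}\in W,\qquad|z_n|\le R:=\frac{\lfloor\alpha\rfloor C_0}{1-\theta}. \tag{7}$$

**Step 6: visits to a short interval are rare.** Now we bound frequencies by volume. For a closed interval $I\subseteq[0,1]$ let
$$S_I=\{tV-z:\ t\in I,\ z\in W,\ |z|\le R\}.$$
It is a continuous image of a compact set, hence compact. On it $L(tV-z)=t\in I$ and $|tV-z|\le|V|+R=:\rho$. Write $L(v)=\langle l,v\rangle$ with $l\ne0$. After a rotation that takes $l/|l|$ to the first basis vector, $S_I$ lies in a box with one side $|I|/|l|$ and $d-1$ sides $2\rho$, so $\mathrm{vol}(S_I)\le C|I|$ with $C=(2\rho)^{d-1}/|l|$ independent of $I$. Its image $\bar S_I$ in $\mathbb T^d$ is closed. Cutting $S_I$ along the unit cubes of $\mathbb Z^d$ and translating the parts shows $\mathrm{Haar}(\bar S_I)\le\mathrm{vol}(S_I)\le C|I|$.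

By (7), $T^ny\in I$ implies $\alpha^nyV\bmod\mathbb Z^d\in\bar S_I$. Put $\mu_N=\frac1N\sum_{n=1}^N\delta_{T^ny}$, regarded as a measure on $[0,1]$. For an equidistributed sequence the upper frequency of visits to a closed set is at most its Haar measure, so by Step 4
$$\limsup_{N\to\infty}\mu_N(I)\le\mathrm{Haar}(\bar S_I)\le C|I|. \tag{8}$$

**Step 7: limit points are absolutely continuous.** Let $\mu$ be a weak$^*$ limit on the compact space $[0,1]$ of a subsequence $\mu_{N_j}$. For a relatively open interval $O\subseteq[0,1]$, apply (8) to its closure: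
$$\mu(O)\le\liminf_j\mu_{N_j}(O)\le\limsup_j\mu_{N_j}(\overline O)\le C|\overline O|=C|O|.$$
An open subset of $[0,1]$ is a countable disjoint union of such intervals, so the bound holds for open sets, and by outer regularity $\mu\le C\cdot\mathrm{Leb}$.

**Step 8: limit points are invariant.** The map $T$ is discontinuous, which is why absolute continuity had to come first. Extend $T$ to $[0,1]$ by $T(1)=\alpha\bmod1$. Its discontinuities lie in a finite set, which is $\mu$-null by Step 7. So for $\psi\in C[0,1]$ the function $\psi\circ T$ is bounded with a $\mu$-null set of discontinuities, and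
$$\int\psi\circ T\,d\mu=\lim_j\int\psi\circ T\,d\mu_{N_j}=\lim_j\int\psi\,d\mu_{N_j}=\int\psi\,d\mu ;$$
in the middle, $\frac1N\sum_{n=1}^N\psi(T^{n+1}y)$ and $\frac1N\sum_{n=1}^N\psi(T^ny)$ differ by at most $2\|\psi\|_\infty/N$. Thus $\mu$ is an absolutely continuous $T$-invariant probability measure, with $\mu(\{1\})=0$. By uniqueness $\mu=\mu_\alpha$. Every limit point of $(\mu_N)$ is $\mu_\alpha$, so by compactness $\mu_N\to\mu_\alpha$, and $y$ is $\alpha$-normal. $\square$

## 5. Countably many multipliers, countably many Pisot bases

**Proof of Theorem 1.** Fix a Pisot $\alpha$ and $\lambda\in\mathbb Z[\alpha]\setminus\{0\}$. Lemma 2 with $g(x)=x$, $a_n=\lambda\alpha^n$, $Q=\alpha$ gives $\frac1N\sum_{n\le N}e(\lambda\alpha^nx)\to0$ for $\nu$-a.e. $x$. The ring $\mathbb Z[\alpha]$ is countable, so $\nu$-a.e. $x$ has this property for all $\lambda\in\mathbb Z[\alpha]\setminus\{0\}$, and is $\alpha$-normal by Proposition 3. There are only countably many Pisot numbers, since they are algebraic. So $\nu$-a.e. $x$ is $\alpha$-normal for all of them simultaneously. $\blacksquare$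

In what follows we use that, for each $\alpha$, the set of $\alpha$-normal numbers is Borel: the maps $x\mapsto T^nx$ are Borel, and convergence to $\mu_\alpha$ may be tested on a countable dense set of continuous functions.

## 6. $C^1$ images

Lemma 2 was stated for $g(x)$, and Proposition 3 is about a single point. Together they give more than Theorem 1.

> **Theorem 4.** Let $\nu$ be a Rajchman self-similar measure and $g\in C^1(J)$ real-valued with $g'\ne0$ $\nu$-a.e. Then for $\nu$-a.e. $x$, $g(x)$ is $\alpha$-normal for all Pisot $\alpha$.

For instance $g(x)=x^2$ is allowed for every such $\nu$, since $g'$ vanishes at most at one point and $\nu$ has no atoms.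

**Step 1: nonvanishing derivative on all of $J$.** Here Lemma 2 applies directly. With $a_n=\lambda\alpha^n$ it shows that, for $\nu$-a.e. $x$, the averages of $e(\lambda\alpha^ng(x))$ tend to $0$ for all Pisot $\alpha$ and all $\lambda\in\mathbb Z[\alpha]\setminus\{0\}$. Proposition 3 at the point $g(x)$ finishes.

**Step 2: localization.** In general we cut into pieces on which Step 1 applies. Let $D=\{g'\ne0\}$, which is relatively open in $J$ and has $\nu(D)=1$, so $P(\kappa^{-1}(D))=1$. If $\kappa(\omega)\in D$, then $f_{\omega|m}(J)\subseteq D$ for some $m$, because these are subintervals of $J$ containing $\kappa(\omega)$ with lengths tending to $0$. So $\kappa^{-1}(D)$ is covered by the countably many cylinders $[u]$ with $f_u(J)\subseteq D$. For such $u$ the function $g\circ f_u$ is $C^1$ on $J$ with derivative $s_u\,g'\circ f_u\ne0$. By Step 1, $g(f_u(y))$ is $\alpha$-normal for all Pisot $\alpha$, for $\nu$-a.e. $y$. The law of $\kappa$ given $[u]$ is $f_u\nu$, so $g(\kappa(\omega))$ is $\alpha$-normal for all Pisot $\alpha$, for $P$-a.e. $\omega\in[u]$. Take the union over these $u$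 and recall that $\kappa$ has law $\nu$. $\blacksquare$

## 7. Lacunary uniform distribution characterizes the Rajchman property

Write "u.d." for uniformly distributed mod $1$. Lemma 2 uses the Rajchman property only through $\varepsilon_q\to0$, but it uses it for all lacunary sequences. Tested on all of them, nothing is lost.

> **Theorem 5.** For a self-similar $\nu$ the following are equivalent: (A) $\nu$ is Rajchman; (B) for every real sequence $(a_n)$ with $\inf_n|a_{n+1}/a_n|>1$ and all $a_n\ne0$, the sequence $(a_nx)$ is u.d. for $\nu$-a.e. $x$.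

**(A) implies (B).** This is Lemma 2 plus Weyl's criterion. Let $Q=\inf_n|a_{n+1}/a_n|$. For each $h\in\mathbb Z\setminus\{0\}$ apply Lemma 2 with $g(x)=x$ to $(ha_n)$, and intersect over the countably many $h$.

**(B) implies (A).** We turn a failure of decay into a bad lacunary sequence; this works for any finite measure. If $\nu$ is not Rajchman, there are frequencies tending to infinity in modulus along which $|\hat\nu|$ stays above some $\delta>0$. Passing to a subsequence, we get $\xi_j$ with $|\xi_{j+1}|\ge2|\xi_j|>0$ and $\hat\nu(\xi_j)\to z\ne0$. By (B), $(\xi_jx)$ is u.d. for $\nu$-a.e. $x$, so $\frac1N\sum_{j\le N}e(-\xi_jx)\to0$ for $\nu$-a.e. $x$, and dominated convergence gives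
$$\frac1N\sum_{j\le N}\hat\nu(\xi_j)=\int\frac1N\sum_{j\le N}e(-\xi_jx)\,d\nu(x)\to0 .$$
But the left side tends to $z\ne0$, a contradiction. $\blacksquare$

## 8. Proposition 3 is an equivalence

The multipliers $\lambda\in\mathbb Z[\alpha]$ were brought in to make an upper bound work. In fact they describe $\alpha$-normality exactly.

> **Theorem 6.** For Pisot $\alpha$ and $x\in\mathbb R$: $x$ is $\alpha$-normal if and only if $(\lambda\alpha^nx)$ is u.d. for every $\lambda\in\mathbb Z[\alpha]\setminus\{0\}$.

"If" is Proposition 3. For "only if", keep the notation of its proof and fix $\lambda\in\mathbb Z[\alpha]\setminus\{0\}$.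

**Step 1: reduction to $x\in[0,1)$.** As before, we want to use digits. Let $\lambda^{(j)}$ be the conjugates of $\lambda$: if $\lambda=p(\alpha)$ with $p\in\mathbb Z[X]$, then $\lambda^{(j)}=p(\alpha_j)$. Since $\mathrm{Tr}(\lambda\alpha^n)=\sum_j\lambda^{(j)}\alpha_j^n\in\mathbb Z$,
$$\lambda\alpha^n\equiv-\rho_n\pmod1,\qquad\rho_n=\sum_{j\ge2}\lambda^{(j)}\alpha_j^n\in\mathbb R,\qquad|\rho_n|\le C_1\theta^n, \tag{9}$$
with $C_1=\sum_{j\ge2}|\lambda^{(j)}|$ (for $d=1$, $\rho_n=0$ and $C_1=0$). If $Tx=\alpha x-m$, then $\lambda\alpha^n(Tx)\equiv\lambda\alpha^{n+1}x+m\rho_n$ with $m\rho_n\to0$. So replacing $x$ by $Tx$ changes neither side of the claim, and we may assume $x\in[0,1)$.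

**Step 2: $\lambda\alpha^nx$ depends on $T^nx$ and, nearly, on finitely many recent digits.** We approximate $e(\lambda\alpha^nx)$ by a function of the orbit. With $d_i(x)=\lfloor\alpha T^{i-1}x\rfloor$, the expansion of $\alpha^nx$ and (9) give
$$\lambda\alpha^nx\equiv\lambda T^nx-\sum_{i=1}^nd_i(x)\rho_{n-i}=\lambda T^nx-\sum_{k=0}^{n-1}d_{n-k}(x)\rho_k\pmod1 .$$
For $M\ge0$ put
$$F_M(z)=e\Big(\lambda T^{M+1}z-\sum_{k=0}^Md_{M+1-k}(z)\rho_k\Big),\qquad z\in[0,1).$$
For $n>M$ and $z=T^{n-M-1}x$ we have $T^{M+1}z=T^nx$ and $d_{M+1-k}(z)=d_{n-k}(x)$. So $F_M(T^{n-M-1}x)$ differs from $e(\lambda\alpha^nx)$ only by the omission of the terms with $M<k\le n-1$, and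
$$\big|e(\lambda\alpha^nx)-F_M(T^{n-M-1}x)\big|\le\eta_M:=2\pi\lfloor\alpha\rfloor C_1\sum_{k>M}\theta^k\longrightarrow0\qquad(M\to\infty).$$

**Step 3: the limit exists and is universal.** On finitely many intervals that make up $[0,1)$, $T^{M+1}$ is affine and $d_1,\dots,d_{M+1}$ are constant. So $F_M$ is bounded with finitely many discontinuities, a $\mu_\alpha$-null set because $\mu_\alpha\ll\mathrm{Leb}$. If $x$ is $\alpha$-normal, then $\frac1N\sum_{M<n\le N}F_M(T^{n-M-1}x)\to\int F_M\,d\mu_\alpha$. By Step 2 every limit point of the bounded sequence $\frac1N\sum_{n\le N}e(\lambda\alpha^nx)$ is within $\eta_M$ of $\int F_M\,d\mu_\alpha$, for every $M$. Since $\eta_M\to0$, there is only one limit point, $c_\lambda=\lim_M\int F_M\,d\mu_\alpha$. It does not depend on the $\alpha$-normal point $x\in[0,1)$.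

**Step 4: $c_\lambda=0$.** Instead of computing the integrals, we exhibit one normal point where the limit is $0$. Lebesgue measure on $[0,1]$ is Rajchman and self-similar (maps $x/2$, $(x+1)/2$). By Theorem 1 and Lemma 2, Lebesgue-a.e. $x\in[0,1]$ is $\alpha$-normal and has $\frac1N\sum_{n\le N}e(\lambda\alpha^nx)\to0$. Hence $c_\lambda=0$. Apply this to $h\lambda$ for $h\in\mathbb Z\setminus\{0\}$; Weyl's criterion gives that $(\lambda\alpha^nx)$ is u.d. for every $\alpha$-normal $x$. $\blacksquare$

## 9. Cantor sets without normal points, and scaled Cantor measures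

The Cantor measure showed that the Rajchman hypothesis matters in base $3$. It matters in every Pisot base.

> **Proposition 7.** For every Pisot $\alpha$ there is a self-similar IFS with fixed points not all equal whose attractor contains no $\alpha$-normal point.

**Construction.** We want digits $0,1$ in base $\alpha^k$, with gaps so wide that $T_\alpha$ simply follows the expansion. Choose $k$ with $\alpha^k>2$ and $\alpha^{k-1}(\alpha-1)>1$. (For $\varphi$: $k=2$ fails, as $\varphi(\varphi-1)=1$; $k=3$ works, as $\varphi^3>4$ and $\varphi^2(\varphi-1)=\varphi$.) Let $f_i(x)=\alpha^{-k}(x+i)$, $i=0,1$, with attractor $E$. The fixed points are $0$ and $1/(\alpha^k-1)$, the interval between them is invariant, and $E\subseteq[0,1/(\alpha^k-1)]$. For each $m$ the set $E$ is covered by $2^m$ intervals of length at most $\alpha^{-km}/(\alpha^k-1)$, so $E$ is Lebesgue-null, since $2^m\alpha^{-km}\to0$.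

**Orbits stay in a null set.** We show that all points visited lie in one compact null set. Let $x\in E$. For $0\le i\le k-1$,
$$0\le\alpha^ix\le\frac{\alpha^{k-1}}{\alpha^k-1}<1,$$
the last inequality being $\alpha^{k-1}(\alpha-1)>1$. So $T^ix=\alpha^ix$ for these $i$. Since $E=f_0(E)\cup f_1(E)$, we have $\alpha^kx\in E\cup(1+E)$, and since $E\subset[0,1)$, $T^kx\in E$. Hence the whole orbit of $x$ stays in $F=\bigcup_{i<k}\alpha^iE$, a compact Lebesgue-null set, and $\mu_\alpha(F)=0$. If $x$ were $\alpha$-normal, then with $\mu_N=\frac1N\sum_{n\le N}\delta_{T^nx}$ we would get $1=\limsup_N\mu_N(F)\le\mu_\alpha(F)=0$, a contradiction. $\blacksquare$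

In the other direction, normality in all Pisot bases does not imply the Rajchman property; by Theorem 5 the latter is equivalent to a.e. uniform distribution along all real lacunary sequences.

> **Proposition 8.** Let $\nu$ be the middle-third Cantor measure. For Lebesgue-a.e. $t\ne0$, the push-forward $\nu_t$ of $\nu$ by $x\mapsto tx$ is self-similar and not Rajchman, yet pointwise $\alpha$-normal for every Pisot $\alpha$.

**Self-similar, not Rajchman.** This part holds for every $t\ne0$. The measure $\nu_t$ is self-similar for the maps $x\mapsto tf_i(x/t)$ with the same weights. We computed in Section 1 that $|\hat\nu(3^n)|$ is a nonzero constant in $n$, and $\hat\nu_t(3^n/t)=\hat\nu(3^n)$, so $\nu_t$ is not Rajchman.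

**Normality for almost every scale.** Here the randomness of $t$ does the work. Lebesgue measure normalized on a compact interval is Rajchman and self-similar (two maps onto the two halves), so by Theorem 1 the set $B$ of reals that fail to be $\alpha$-normal for some Pisot $\alpha$ is Lebesgue-null. It is Borel, being a countable union of Borel sets. For $x\ne0$ the set $\{t:tx\in B\}=x^{-1}B$ is null, and $\nu(\{0\})=0$ as $\nu$ has no atoms. By Fubini, for Lebesgue-a.e. $t$ we have $tx\notin B$ for $\nu$-a.e. $x$, that is, $\nu_t$-a.e. point is $\alpha$-normal for every Pisot $\alpha$. $\blacksquare$
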